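# Exact fillings of circle bundles: Liouville domains with two convex ends and framed bordism

## 1. Circle bundles over symplectic manifolds, and their fillings

Throughout, $n\ge 2$ unless an example says otherwise, $\mathbb Z_K=\mathbb Z/K\mathbb Z$, and manifolds are smooth.

**Integral symplectic manifold.** A closed symplectic manifold $(\Sigma,\omega)$ of dimension $2n$ is *integral* if $[\omega]\in H^2(\Sigma;\mathbb R)$ has an integral lift. We orient $\Sigma$ by $\omega^n$ and fix a lift, also written $[\omega]$. *Example.* Let $\Sigma=S^2\times S^2$ and $\omega=a\sigma_1+b\sigma_2$, where $\sigma_i$ is an area form of total area $1$ on the $i$-th factor and $a,b\ge1$ are integers. We write $[\omega]=(a,b)$. Then $\omega^2=2ab\,\sigma_1\wedge\sigma_2$, so $\int_\Sigma\omega^2=2ab$.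

**Boothby–Wang bundle.** This is the principal circle bundle $\mathrm{pr}\colon M\to\Sigma$ with Euler class $e(M)=-[\omega]$, unique up to isomorphism. A connection $1$-form $\alpha$ with curvature form $2\pi\omega$ is a contact form on $M$. We orient $M$ by $\alpha\wedge(d\alpha)^n$. We write $M_k$ for the Boothby–Wang bundle over $(\Sigma,k\omega)$, $k\ge1$ an integer. *Example.* Over $\mathbb{CP}^n$ with the generator class, $M_1$ is the unit circle bundle of the tautological line bundle, that is, $S^{2n+1}$ with the Hopf fibration and $\alpha=\sum(x_j\,dy_j-y_j\,dx_j)$. Likewise $M_k=S^{2n+1}/\mathbb Z_k$, the quotient by the $k$-th roots of unity.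

All contact structures on $M$ below are cooriented and positive: they are defined by a global form $\beta$ with $\beta\wedge(d\beta)^n>0$. They need not be $\ker\alpha$.

**Exact filling.** A cooriented contact manifold $(M,\xi)$ of dimension $2n+1$ is *exactly fillable* if there is a compact exact symplectic manifold $(W,d\lambda)$ of dimension $2n+2$, oriented by $(d\lambda)^{n+1}$, with $\partial W=M$ as oriented manifolds (outward normal first), such that $\lambda|_M$ is a contact form defining $\xi$ with its coorientation. Equivalently, the *Liouville field* $X$, defined by $\iota_Xd\lambda=\lambda$, points outward along $\partial W$ and induces $\xi$. *Example.* The unit ball in $\mathbb C^{n+1}$ with $\lambda=\frac12\sum(x_jdy_j-y_jdx_j)$ and $X=\frac12 r\partial_r$ fills $S^{2n+1}$.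

**Stein filling.** $(M,\xi)$ is *Stein fillable* if it is the boundary of a compact complex manifold $W$ carrying a strictly plurisubharmonic Morse function with $\partial W$ as regular maximum level, $\xi$ being the field of complex tangencies. A Stein filling is an exact filling, and the critical points of the function have index at most $n+1$. *Example.* The ball again, with $|z|^2$.

**Weinstein structure.** On a cobordism this is a triple $(\omega,X,\Theta)$: a symplectic form, a field $X$ with $d(\iota_X\omega)=\omega$, and a Morse function $\Theta$, constant and regular on the two ends, for which $X$ is gradient-like. Thus $X$ points into the cobordism along the bottom end and out along the top end. *Example.* The shell $\{1\le|z|\le2\}\subset\mathbb C^{n+1}$ with $X=\frac12r\partial_r$ and $\Theta=|z|^2$.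

## 2. Framed bordism and the Bockstein

**Stable framing.** A stable framing of an oriented manifold $Y$ is an orientation-preserving trivialization of $\mathbb R^s\oplus TY$, $s$ large. A stably parallelizable oriented manifold has one compatible with its orientation (reflect one vector if necessary). A stable framing of $W$ induces one on $\partial W$: the outward normal is identified with a standard $\mathbb R$-summand, placed in front of $T\partial W$. *Example.* $S^d=\partial D^{d+1}$ inherits a stable framing from the constant frame of $D^{d+1}$.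

**Framed bordism.** $\Omega^{fr}_*(X)\cong\pi^s_*(X_+)$ is the bordism group of triples $[Y,\varphi,f]$ with $Y$ closed, $\varphi$ a stable framing and $f\colon Y\to X$. For $X$ a point it is the stable stem $\pi_*^s$. Writing $\mathrm{ct}$ for a constant map,
$$[Y,\varphi,f]=[Y,\varphi,\mathrm{ct}]+\big([Y,\varphi,f]-[Y,\varphi,\mathrm{ct}]\big)$$
gives the splitting $\Omega^{fr}_*(X)=\pi^s_*\oplus\tilde\Omega^{fr}_*(X)$ for connected $X$. I call the two summands the *stem component* and the *reduced component*. *Example.* Apart from $\tilde H_1(B\mathbb Z_K;\mathbb Z)=\mathbb Z_K$ nothing contributes to $\tilde\Omega_1^{fr}(B\mathbb Z_K)$, so this group is $\mathbb Z_K$.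

*Inverses.* The cylinder $[0,1]\times Y$ shows that $-[Y,\varphi,f]$ is represented by $-Y$ with the $\mathbb R$-summand reflected, since at $\{0\}\times Y$ the outward normal is $-\partial_t$. Hence, if $\partial W=M\sqcup(-M_0)$ realizes an equality $[M,\varphi,f]=[M_0,\psi,F]$, the framing of $W$ along $M_0$ is $\psi$ on $\mathbb R\oplus TM_0$, where $\mathbb R$ is the direction pointing *into* $W$. If also $M_0=\partial V$, this direction is the outward normal of $V$, so framings of $V$ and $W$ fit together.

**Bockstein.** $\delta\colon H^1(\cdot\,;\mathbb Z_K)\to H^2(\cdot\,;\mathbb Z)$ is the connecting map of $0\to\mathbb Z\xrightarrow{K}\mathbb Z\to\mathbb Z_K\to0$. For a homomorphism $u\colon\Gamma\to\mathbb Z_K$ with a set-theoretic integral lift $\tilde u$, $\delta(u)$ is represented by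
$$(\gamma,\gamma')\mapsto\tfrac1K\big(\tilde u(\gamma)+\tilde u(\gamma')-\tilde u(\gamma\gamma')\big).\tag{1}$$
Its values are $K$-torsion classes. *Example.* On a torus $\delta=0$. On $B\mathbb Z_K$, $\delta$ sends the tautological class $\iota\in H^1(B\mathbb Z_K;\mathbb Z_K)$ to a generator of $H^2(B\mathbb Z_K;\mathbb Z)=\mathbb Z_K$.

For $u\in H^1(M;\mathbb Z_K)$, $\dim M=2n+1$, we use the number $\langle u\,\delta(u)^n,[M]\rangle\in\mathbb Z_K$. If $f\colon M\to B\mathbb Z_K$ classifies $u$, it equals $\langle\iota\,\delta(\iota)^n,f_*[M]\rangle$.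

## 3. Exact fillability of $M_k$ when $k>\int_\Sigma\omega^n$

In Takahiro Oba, "A note on Stein fillability of circle bundles over symplectic manifolds", arXiv:2404.14028 (2024), one finds the following result: *if $2n\ge4$ and $k>\int_\Sigma\omega^n$ is an integer, then $M_k$ carries no Stein fillable contact structure.* The same note asks: does $M_k$ carry an *exactly* fillable contact structure if $k>\int_\Sigma\omega^n$? We decide whether this holds:

> For every closed integral symplectic $(\Sigma,\omega)$ of dimension $2n\ge4$ and every integer $k>\int_\Sigma\omega^n$, $M_k$ carries no exactly fillable contact structure.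

The statement is **false**.

**Theorem 1.** Let $\Sigma=S^2\times S^2$, $[\omega]=(a,b)$ with $a,b\ge1$ coprime integers, and let $k>2ab=\int_\Sigma\omega^2$ be an integer with $\gcd(k,6)=1$. Then $M_k$ carries an exactly fillable contact structure.

The smallest case is $a=b=1$, $k=5$; every $k\ge5$ with $\gcd(k,6)=1$ works for $a=b=1$.

**Theorem 2.** In each of the following cases $M_k$ carries an exactly fillable contact structure.

* (a) $(\Sigma^4,\omega)$ closed, simply connected, integral symplectic, $[\omega]=q\eta$ with $\eta$ primitive, $K=kq>1$, $\gcd(K,6)=1$, $K\mid\operatorname{sign}(\Sigma)$ and $w_2(\Sigma)\in\{0,[\omega]\bmod2\}$.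
* (b) $\Sigma^6\subset\mathbb{CP}^4$ a smooth hypersurface of degree $d$ with the hyperplane class, $k=p\ge5$ prime, $d<p$, $d^2\equiv5\bmod p$ (for example $d=4$, $p=11$). Here $\int\omega^3=d<k$.
* (c) $\Sigma=\mathbb{CP}^{p-1}$ with the generator class and $k=p$ an odd prime, so $M_k=S^{2p-1}/\mathbb Z_p$. Here $\int\omega^n=1<k$.

So the statement fails for $n=2$, for $n=3$, and for every $n=p-1$ with $p$ an odd prime. By the quoted result, the manifolds of Theorem 1 and of Theorem 2(b),(c), and those of (a) with $k>\int\omega^2$, carry exactly fillable but no Stein fillable contact structures. It is not claimed that the Boothby–Wang structures $\ker\alpha$ are themselves exactly fillable, nor is any classification of all $(\Sigma,\omega,k)$ claimed.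

## 4. The topology of $M_k$ and the number $\langle u\,\delta(u)^n,[M_k]\rangle$

**Lemma 3.** Let $\Sigma^{2n}$ be closed, simply connected, integral symplectic, $[\omega]=q\eta$ with $\eta$ primitive, $K=kq>1$. Then $\pi_1(M_k)=\mathbb Z_K$, generated by the fibre. For any isomorphism $u\colon\pi_1(M_k)\to\mathbb Z_K$, the number $\langle u\,\delta(u)^n,[M_k]\rangle$ is a unit times $\int_\Sigma\eta^n$ mod $K$.

*Proof.* In the homotopy sequence $\pi_2(\Sigma)\to\pi_1(S^1)\to\pi_1(M_k)\to\pi_1(\Sigma)=0$ the first map is evaluation of $\pm kq\eta$ on $\pi_2(\Sigma)=H_2(\Sigma)$. Since $\eta$ is primitive in $H^2(\Sigma)=\operatorname{Hom}(H_2(\Sigma),\mathbb Z)$, it is onto $\mathbb Z$, and the image is $kq\mathbb Z$. This gives $\pi_1(M_k)$.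

The Gysin sequence $H^0(\Sigma)\to H^2(\Sigma)\to H^2(M_k)\to H^1(\Sigma)=0$ gives $H^2(M_k)=H^2(\Sigma)/\langle kq\,\eta\rangle$. As $H^2(\Sigma)$ is torsion-free and $\eta$ is primitive, the torsion subgroup is $\mathbb Z_K$, generated by $\mathrm{pr}^*\eta$. As $H^1(M_k;\mathbb Z)=0$, the Bockstein sequence shows that $\delta$ maps $H^1(M_k;\mathbb Z_K)\cong\mathbb Z_K$ isomorphically onto the $K$-torsion. So $\delta(u)=c\,\mathrm{pr}^*\eta$ with $c$ a unit mod $K$.

Finally $\mathrm{pr}^*\eta^n$ is $\int_\Sigma\eta^n$ times the pullback of the generator of $H^{2n}(\Sigma)$, which is Poincaré dual to $\pm$ the fibre. So $\langle u\cup\mathrm{pr}^*\eta^n,[M_k]\rangle=\pm\int_\Sigma\eta^n\cdot\langle u,\text{fibre}\rangle$, and $\langle u,\text{fibre}\rangle$ is a unit because the fibre generates $\pi_1$. $\square$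

*By hand.* For $\mathbb{CP}^n$ with the generator class, $M_K=S^{2n+1}/\mathbb Z_K$ and the number is a unit. For $S^2\times S^2$, $[\omega]=(1,1)$, $k=5$: $\pi_1(M_5)=\mathbb Z_5$ and the number is a unit times $2$, hence nonzero mod $5$.

*The filling everyone draws first.* Let $D$ be the disc bundle with boundary $M_k$, and let $\alpha$ now satisfy $d\alpha=2\pi k\,\mathrm{pr}^*\omega$. With fibre radius $r$, the form $2r\,dr\wedge\alpha+(1+r^2)\,2\pi k\,\mathrm{pr}^*\omega$ is smooth and symplectic on $D$, and equals $d((1+r^2)\alpha)$ off the zero section. Near the boundary $\frac{1+r^2}{2r}\partial_r$ is a Liouville field pointing outward. But the form restricts to $2\pi k\omega$ on the zero section $\Sigma$, and $\int_\Sigma(2\pi k\omega)^n\ne0$, so by Stokes it is not exact.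

## 5. Why handles of index at most $n+1$ cannot suffice

The next attempt is to build a filling from handles. The Weinstein existence theorem (recalled in Section 9) turns topological handles of index at most $n+1$ into symplectic ones. Here is the exact point at which this stops, for simply connected $\Sigma$ and $k>\int\omega^n$.

Suppose $M=M_k$ bounds $W$ with a Morse function without critical points of index $>n+1$, as a Stein filling does. Upside down, $W$ is a collar of $M$ with handles of index $\ge n+1\ge3$ attached. So $\pi_1(M)\to\pi_1(W)$ is an isomorphism, and the isomorphism $u\colon\pi_1(M)\to\mathbb Z_K$ extends to $\hat u\in H^1(W;\mathbb Z_K)$. The class $\hat u\,\delta(\hat u)^n$ restricts to $u\,\delta(u)^n$, and $[M]$ is zero in $H_{2n+1}(W)$, so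
$$\langle u\,\delta(u)^n,[M]\rangle=0 .\tag{2}$$
By Lemma 3 the left side is a unit times $\int\eta^n=q^{-n}\int\omega^n$, and $0<\int\eta^n<k\le K$. So it is not $0$: a contradiction.

The argument shows what an exact filling must look like: *$u$ must fail to extend over it.* Handles of index at most $n+1$ alone never achieve this, so we need one exact domain that does not come from such handles.

**How to get past it.** There are exact domains $W_0\cong[-1,1]\times N$, $\dim N=2n+1$, whose *two* boundary components are both convex. Suppose $N$ has a class $u$ with $\langle u\,\delta(u)^n,[N]\rangle$ a unit mod $K$. Equip one end $N_+$ with $u$ and the other end $N_-$ with $0$. This class on $\partial W_0$ does not extend over $W_0$. So the pair (boundary, class) may be nonzero in $H_{2n+1}(B\mathbb Z_K)$, although it is the boundary of an exact domain. (With $u$ on both ends the class extends and everything is null-bordant.) Now take $m$ copies of $W_0$ and attach a cobordism $W$ from $\partial(\bigsqcup W_0)$ to $M_k$, *over which the class does extend*. The existence of $W$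 is a bordism question, and the obstruction from (2) is matched by the number on $N_+$. Surgery makes $W$ consist of handles of index at most $n+1$, and the Weinstein theorem applies to $W$.

Sections 6–8 construct $W_0$ with the required $u$, Section 9 converts a bordism equation into a filling, and Sections 10–14 solve the bordism equation.

## 6. A ring with $n$ independent units congruent to $1$ modulo $K$

Fix $n\ge2$ and $K>1$ with $\gcd(K,n!)=1$; in particular $K$ is odd. The aim is a totally real ring of rank $n+1$ with a group of positive units of rank $n$ that is trivial mod $K$ and as nontrivial as possible mod $K^2$. The exact forms built from it in Section 7 are those of Massot–Niederkrüger–Wendl; what we need is proved here.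

Let $T$ be a large positive integer and put
$$Q(x)=\prod_{i=1}^n(1-ix),\qquad h(x)=x^{n+1}+K^2T\,Q(x),\qquad R=\mathbb Z[x]/(h),\qquad\beta=[x].$$
As $h$ is monic of degree $n+1$, $R$ has $\mathbb Z$-basis $1,\beta,\dots,\beta^n$.

**Step 1: $h$ has $n+1$ distinct real roots.** This is needed to embed $R$ in $\mathbb R^{n+1}$. Put $x_0=2$, $x_i=\frac12(\frac1i+\frac1{i+1})$ for $1\le i\le n-1$, $x_n=0$. Between $x_i$ and $x_{i-1}$ lies exactly one root $1/i$ of $Q$, so $Q(x_{i-1})Q(x_i)<0$. If $K^2T\min_i|Q(x_i)|>2^{n+1}$, then $h(x_i)$ has the sign of $Q(x_i)$, and $h$ has a root $r_i\in(x_i,x_{i-1})$ for $i=1,\dots,n$. The remaining root $r_0$ is real, since nonreal roots come in pairs. The sum of all roots is $\pm K^2T\,n!$ and $0<r_i<2$ for $i\ge1$, so $|r_0|>2$ for $T$ large. Hence the roots are distinct.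

**Step 2: $1-i\beta$ is a unit for $1\le i\le n$.** Indeed
$$\prod_{l=0}^n(1-ir_l)=i^{n+1}h(1/i)=i^{n+1}\cdot i^{-(n+1)}=1,$$
because $Q(1/i)=0$. So multiplication by $1-i\beta$ on $R$ has determinant $1$.

**Step 3: independence.** We show that the matrix $(\log|1-ir_l|)_{1\le i,l\le n}$ is invertible for $T$ large. If $i\ne l$, then $1/i\notin[x_l,x_{l-1}]$, so $|1-ir_l|$ lies between positive constants independent of $T$. From $h(r_l)=0$ we have $K^2TQ(r_l)=-r_l^{n+1}$, so
$$|1-lr_l|=\frac{|r_l|^{n+1}}{K^2T\prod_{i\ne l}|1-ir_l|}\le\frac CT .$$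
This is nonzero by Step 2. In column $l$ the diagonal entry has absolute value at least $\log(T/C)$ and the other entries are bounded independently of $T$. For $T$ large the matrix is strictly diagonally dominant, hence invertible. Fix such a $T$.

Let
$$\varepsilon_i=(1-i\beta)^{2K},\qquad U=\langle\varepsilon_1,\dots,\varepsilon_n\rangle\subset R^\times .$$
Embed $R\to\mathbb R^{n+1}$ by $\beta\mapsto(r_0,\dots,r_n)$; by the Vandermonde determinant the image $L$ is a lattice. Each $\varepsilon\in U$ has positive coordinates $\varepsilon_{(0)},\dots,\varepsilon_{(n)}$ (even powers) with product $1$ (Step 2), and acts diagonally on $\mathbb R^{n+1}$ preserving $L$. By Step 3, $U\cong\mathbb Z^n$ with basis $\varepsilon_1,\dots,\varepsilon_n$, and $\{(\log\varepsilon_{(1)},\dots,\log\varepsilon_{(n)}):\varepsilon\in U\}$ is a lattice in $\mathbb R^n$.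

**Step 4: congruences.** We compute $\varepsilon_i$ modulo $K^2R$; this will give the Bockstein. Since $\beta^{n+1}=-K^2TQ(\beta)$, we have $\beta^j\in K^2R$ for $j\ge n+1$. For $1\le j\le n$, $j\binom{2K}j=2K\binom{2K-1}{j-1}$ and $\gcd(j,K)=1$ give $\binom{2K}j=Kb_j$ with $b_j\in\mathbb Z$. Moreover
$$(j-1)!\,j\,b_j=2(2K-1)\cdots(2K-j+1)\equiv2(-1)^{j-1}(j-1)!\pmod K,$$
and $2$, $j$, $(j-1)!$ are units mod $K$, so $b_j$ is a unit mod $K$. Hence
$$\varepsilon_i\equiv1+Kc_i\bmod K^2R,\qquad c_i=\sum_{j=1}^nb_j(-i)^j\beta^j.\tag{3}$$
In the basis $1,\beta,\dots,\beta^n$, another Vandermonde determinant gives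
$$\det(1,c_1,\dots,c_n)=\pm\Big(\prod_jb_j\Big)\,n!\prod_{i<i'}(i'-i),\tag{4}$$
a unit mod $K$. By (3) every $\varepsilon\in U$ is $\equiv1$ mod $KR$, so $U$ acts trivially on $L/KL$. Put $c(\varepsilon)=(\varepsilon-1)/K$ mod $K$. From $\varepsilon\varepsilon'-1=(\varepsilon-1)+\varepsilon(\varepsilon'-1)$ we get $c(\varepsilon\varepsilon')=c(\varepsilon)+\varepsilon c(\varepsilon')=c(\varepsilon)+c(\varepsilon')$, so $c\colon U\to L/KL$ is a homomorphism with $c(\varepsilon_i)=c_i$.

*A toy case.* The recipe also makes sense for $n=1$. With $K=3$, $T=1$: $h=x^2-9x+9$, with roots $\frac{9\pm3\sqrt5}2\approx7.85,\ 1.15$. Here $\beta^2=9\beta-9\in9R$ and $\varepsilon_1=(1-\beta)^6\equiv1-6\beta$ mod $9$, so $c_1=-2\beta$ and $\det(1,c_1)=-2$, a unit mod $3$.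

*The case used for $k=5$.* Let $n=2$, $K=5$. Then $b_1=10/5=2$, $b_2=45/5=9$, $c_1=-2\beta+9\beta^2$, $c_2=-4\beta+36\beta^2$, and $\det(1,c_1,c_2)=-72+36=-36\equiv4$ mod $5$, in agreement with (4).

## 7. The domain $W_0\cong[-1,1]\times N$

Let $\langle\ell,\theta\rangle=\sum_{l=0}^n\ell_l\theta_l$ and let $\Lambda\subset\mathbb R^{n+1}$ be the lattice dual to $L$. It is $U$-invariant because $\langle\ell,\varepsilon\theta\rangle=\langle\varepsilon\ell,\theta\rangle$. Let $\Gamma=\Lambda\rtimes U$ with $(\mu,\varepsilon)(\mu',\varepsilon')=(\mu+\varepsilon\mu',\varepsilon\varepsilon')$, acting on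
$$\{(\theta,y):\theta\in\mathbb R^{n+1},\ y_0\in\mathbb R,\ y_1,\dots,y_n>0\}\quad\text{by}\quad(\mu,\varepsilon)(\theta,y)=(\varepsilon\theta+\mu,\ \varepsilon^{-1}y).$$

**Step 1: the quotient.** The form $\lambda=\sum_{l=0}^ny_l\,d\theta_l$ is invariant (the factors $\varepsilon_{(l)}^{\pm1}$ cancel), and so is $P=y_0y_1\cdots y_n$ (the coordinates of $\varepsilon$ have product $1$). Use $(P,\log y_1,\dots,\log y_n)$ as coordinates on $y$-space; $y_0=P/(y_1\cdots y_n)$ is recovered. In them $U$ fixes $P$ and translates the other coordinates by the lattice of Section 6, so the action is free and properly discontinuous, and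
$$W_0=\{|P|\le1\}/\Gamma\cong[-1,1]\times N,\qquad N=(\mathbb R^{n+1}\times\mathbb R^n)/\Gamma.$$
$N$ is a bundle over $T^n=\mathbb R^n/U$ with fibre the torus $\mathbb T=\mathbb R^{n+1}/\Lambda$. So it is a closed, connected, aspherical $(2n+1)$-manifold with $\pi_1(N)=\Gamma$, and $W_0$ is compact and connected.

**Step 2: both ends are convex.** $d\lambda=\sum dy_l\wedge d\theta_l$ is symplectic, with Liouville field $X=\sum_ly_l\partial_{y_l}$, which is $\Gamma$-invariant. Since $XP=(n+1)P$, $X$ increases $P$ along $N_+=\{P=1\}$ and decreases it along $N_-=\{P=-1\}$. So $X$ points outward along both, and $(W_0,\lambda)$ is an exact filling of $N_+\sqcup N_-$ with boundary orientations.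

**Step 3: a global symplectic frame.** Let $g=y_1\cdots y_n$. Under $(\mu,\varepsilon)$ it is multiplied by $\prod_{l\ge1}\varepsilon_{(l)}^{-1}=\varepsilon_{(0)}$. The action sends $\partial_{\theta_l}\mapsto\varepsilon_{(l)}\partial_{\theta_l}$ and $\partial_{y_l}\mapsto\varepsilon_{(l)}^{-1}\partial_{y_l}$. Hence the fields
$$y_l\partial_{y_l},\quad y_l^{-1}\partial_{\theta_l}\quad(1\le l\le n),\qquad g^{-1}\partial_{y_0},\quad g\,\partial_{\theta_0}$$
are $\Gamma$-invariant. They descend to a global symplectic frame $\psi$ of $TW_0$, positively oriented for $(d\lambda)^{n+1}$. The same holds on $\{|P|<1+\epsilon\}/\Gamma$. We also write $\psi$ for the stable framings induced on $N_\pm$.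

## 8. The characteristic number of $N_+$

For $c\in L/KL$ let $\ell_c(\mu,\varepsilon)=\langle c,\mu\rangle\in\mathbb Z_K$. This is a homomorphism $\Gamma\to\mathbb Z_K$, since $\langle c,\varepsilon\mu'\rangle=\langle\varepsilon c,\mu'\rangle\equiv\langle c,\mu'\rangle$, and it is additive in $c$. Put $u=\ell_1$, where $1=(1,\dots,1)\in L$ is the unit of $R$. Let $t_i\colon\Gamma\to U\to\mathbb Z_K$ be the coordinates with respect to $\varepsilon_1,\dots,\varepsilon_n$. As $N$ is aspherical, its cohomology is that of $\Gamma$.

**Lemma 4.** $d_N:=\langle u\cup\delta(u)^n,[N_+]\rangle\in\mathbb Z_K$ is a unit.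

*Proof.* First compute the Bockstein from (1), with the lift $\tilde u(\mu,\varepsilon)=\langle1,\mu\rangle\in\mathbb Z$. For $\gamma=(\mu,\varepsilon)$, $\gamma'=(\mu',\varepsilon')$,
$$\tfrac1K\big(\langle1,\mu\rangle+\langle1,\mu'\rangle-\langle1,\mu+\varepsilon\mu'\rangle\big)=-\Big\langle\frac{\varepsilon-1}K,\mu'\Big\rangle .$$
Modulo $K$ this is $-\langle c(\varepsilon),\mu'\rangle=-\sum_it_i(\gamma)\,\ell_{c_i}(\gamma')$, because $c(\varepsilon)=\sum_it_i(\varepsilon)c_i$. So mod $K$
$$\delta(u)=-\sum_it_i\cup\ell_{c_i}.\tag{5}$$

Next take the $n$-th power. As $K$ is odd, degree-one classes mod $K$ have square zero. The degree-two classes $t_i\ell_{c_i}$ commute and have square zero, so $\big(\sum_it_i\ell_{c_i}\big)^n=n!\prod_it_i\ell_{c_i}$. Since $c\mapsto\ell_c$ is additive and products of degree-one classes alternate,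
$$u\,\delta(u)^n=\pm n!\,t_1\cdots t_n\,\ell_1\ell_{c_1}\cdots\ell_{c_n}=\pm n!\det(1,c_1,\dots,c_n)\;t_1\cdots t_n\,\ell_1\ell_\beta\cdots\ell_{\beta^n}.$$

Finally evaluate. The class $t_1\cdots t_n$ is pulled back from a generator of $H^n(T^n;\mathbb Z_K)$, hence is Poincaré dual to $\pm$ the fibre $\mathbb T$. The classes $\ell_{\beta^j}|_{\mathbb T}$, $0\le j\le n$, are the reductions of a basis of $H^1(\mathbb T;\mathbb Z)=\operatorname{Hom}(\Lambda,\mathbb Z)=L$. So the last product evaluates to $\pm1$, and $d_N=\pm n!\det(1,c_1,\dots,c_n)$ is a unit by (4) and $\gcd(n!,K)=1$. $\square$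

For $n=2$, $K=5$ this gives $d_N=\pm2\cdot36\equiv\pm2$ mod $5$.

Let $f_0\colon N_+\to B\mathbb Z_K$ classify $u$, and put
$$\nu:=[N_+,\psi,f_0]-[N_+,\psi,\mathrm{ct}]\in\tilde\Omega^{fr}_{2n+1}(B\mathbb Z_K).\tag{6}$$
This group is finite, because its Atiyah–Hirzebruch terms $\tilde H_i(B\mathbb Z_K;\pi^s_j)$, $i+j=2n+1$, are finite. So $\nu$ has finite order.

## 9. From a bordism equation to an exact filling

**Proposition 5.** Let $n\ge2$, $K>1$, $\gcd(K,n!)=1$. Let $M$ be a closed connected oriented stably parallelizable $(2n+1)$-manifold with $\pi_1(M)\cong\mathbb Z_K$ and $(n-1)$-connected universal cover, and let $f\colon M\to B\mathbb Z_K$ be an isomorphism on $\pi_1$. If for some stable framing $\varphi$ of $M$ (compatible with its orientation) $[M,\varphi,f]=m\nu$ in $\Omega^{fr}_{2n+1}(B\mathbb Z_K)$ with $m\in\mathbb Z$, then $M$ carries a positive exactly fillable contact structure.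

*Proof.*

**Step 1: a framed cobordism from $\partial V$ to $M$.** Since $\nu$ has finite order we may assume $m\ge1$. Let $V=\bigsqcup_mW_0$ and $M_0=\partial V$, framed by $\psi$. Let $F\colon M_0\to B\mathbb Z_K$ be $f_0$ on each $N_+$ and constant on each $N_-$. As $W_0$, framed by $\psi$, is a null-bordism over a point, $[N_-,\psi,\mathrm{ct}]=-[N_+,\psi,\mathrm{ct}]$. Hence
$$[M_0,\psi,F]=m\big([N_+,\psi,f_0]-[N_+,\psi,\mathrm{ct}]\big)=m\nu=[M,\varphi,f].$$
So there are a compact oriented cobordism $W^{2n+2}$ with $\partial W=M\sqcup(-M_0)$, a stable framing of $TW$ extending $\varphi$ and $\psi$, and a map $G\colon W\to B\mathbb Z_K$ extending $f$ and $F$. Identify a collar of $M_0$ in $W$ with $m$ copies of $\{1\le|P|<1+\epsilon\}/\Gamma$. By the sign discussion in Section 2 we may take the stable framing on this collar to be the stabilization of $\psi$. Framed connected sums in the interior make $W$ connected ($B\mathbb Z_K$ is connected, so $G$ extends).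

**Step 2: surgery below the middle dimension.** The aim is $\pi_1(W)=\mathbb Z_K$ and $\pi_i(W)=0$ for $2\le i\le n$.

*The surgeries are available.* Let $1\le i\le n$, and let $S^i\to W$ have nullhomotopic image in $B\mathbb Z_K$. As $2i<2n+2$, it is homotopic to an embedding in the interior. The normal bundle has rank $2n+2-i>i$ and is stably trivial ($TW$ and $TS^i$ are), hence trivial. For a given normal framing, the obstruction to extending the stable framing over the attached handle lies in $\pi_i(SO)$. Changing the normal framing changes it by the image of $\pi_i(SO(2n+2-i))\to\pi_i(SO)$, which is onto because $i\le2n+1-i$ (this is Milnor's argument). So a suitable normal framing makes the stable framing extend over the trace. $G$ extends as well.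

*Their effect.* Let $W^\circ$ be $W$ minus the open tubular neighborhood. $W$ arises from $W^\circ$ by attaching cells of dimensions $2n+2-i$ and $2n+2$. As $i<2n+1-i$, $\pi_j(W^\circ)=\pi_j(W)$ for $j\le i$. The new manifold arises from $W^\circ$ by attaching cells of dimensions $i+1$ and $2n+2$. So $\pi_j$ is unchanged for $j<i$. For $i=1$, $\pi_1$ is divided by the normal closure of the circle. For $i\ge2$, with the groups $\pi_2,\dots,\pi_{i-1}$ zero, $\pi_i$ is divided by the $\mathbb Z[\pi_1]$-submodule generated by the sphere.

*Execution.* $G_*\colon\pi_1(W)\to\mathbb Z_K$ is onto, since it is already so on $M$. Its kernel has finite index in a finitely generated group, so it is finitely generated. Finitely many surgeries on circles kill it. Then kill $\pi_2,\dots,\pi_n$ successively: when $\pi_2,\dots,\pi_{i-1}$ vanish, $\pi_i(W)$ is $H_i$ of the universal cover, which is compact because $\pi_1$ is finite. So $\pi_i(W)$ is finitely generated, and its elements are null in $B\mathbb Z_K$. Finitely many surgeries suffice.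

**Step 3: $(W,M)$ is $n$-connected.** $G$ and $f$ give $\pi_1(M)\cong\pi_1(W)\cong\mathbb Z_K$. In $\pi_i(W)\to\pi_i(W,M)\to\pi_{i-1}(M)\to\pi_{i-1}(W)$ we have $\pi_i(W)=0$ for $2\le i\le n$ and $\pi_{i-1}(M)=0$ for $3\le i\le n$. For $i=2$ the map $\pi_1(M)\to\pi_1(W)$ is injective, and for $i=1$ it is onto. So $\pi_i(W,M)=0$ for $i\le n$.

**Step 4: handles of index at most $n+1$.** Wall's theorem (*Geometrical connectivity I*, J. London Math. Soc. (2) 3 (1971)): *if $W$ is a compact connected cobordism of dimension $d$ with one end $M$, $(W,M)$ is $r$-connected and $r\le d-4$, then $W$ has a handle decomposition on a collar of $M$ with no handles of index $\le r$.* Here $d=2n+2$ and $r=n\le2n-2$. Turned upside down, this gives a Morse function $\Theta$ on $W$ with minimum level set $M_0$ and maximum level set $M$, both regular, and all critical points of index $\le n+1$ (index $0$ is harmless).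

We may take $\Theta=|P|$ near $M_0$. Normalize $\Theta=1$ on $M_0$ and flow along $X$ to get collar coordinates $(s,x)$, $0\le s\le s_0$, in which both $|P|$ and $\Theta$ increase in $s$. Choose a smooth $a(s,x)>0$ equal to $\partial_s|P|$ for $s$ near $0$ and to $\partial_s\Theta$ for $s$ near $s_0$, with $\int_0^{s_0}a\,ds=\Theta(s_0,x)-1$. This is possible: prescribe $a$ on intervals near $0$ and $s_0$ so short that their cut-off contributions are less than $\Theta(s_0,x)-1$, and fill in with a positive multiple, depending on $x$, of a bump function. Replace $\Theta$ on the collar by $1+\int_0^sa$. No critical points are created.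

**Step 5: a nondegenerate $2$-form.** We extend $d\lambda$ from near $M_0$ to a nondegenerate form on $W$. Let $C$ be a closed collar of $M_0$ on which the stable framing is the stabilization of $\psi$. Choose a Riemannian metric for which $\psi$ is orthonormal on $C$. By Gram–Schmidt the stable framing becomes an isometry $A\colon\mathbb R^s\oplus TW\to\mathbb R^{s+2n+2}$ which over $C$ is the identity on $\mathbb R^s$ plus the isometry given by $\psi$. Restricting $A$ to $\mathbb R^s$ gives a map from $W$ to the Stiefel manifold of $s$-frames in $\mathbb R^{s+2n+2}$, which is constant on $C$. This Stiefel manifold is $(2n+1)$-connected. By Step 4, $(W,C)$ is homotopy equivalent to a relative CW complex of dimension $\le n+1\le2n+1$. So all obstruction groups vanish, and the map is homotopic rel $C$ to a constant. By the relative homotopy lifting property of the bundle of isometries over the space of $s$-frames (fibre $SO(2n+2)$), $A$ is homotopic rel $C$ to an isometry that is standard on $\mathbb R^s$. This one restricts to $TW\cong\mathbb R^{2n+2}$: a positively oriented frame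 of $TW$ extending $\psi$.

Let $\tau$ be the $2$-form on $W$ for which this frame is a standard symplectic frame. It is nondegenerate, induces the orientation of $W$, and equals $d\lambda$ near $M_0$. There $X$ is a Liouville field with $X|P|=(n+1)|P|>0$. So $(\tau,X,|P|)$ is a Weinstein structure near $M_0$.

**Step 6: the Weinstein structure on $W$.** The Weinstein existence theorem (Cieliebak–Eliashberg, *From Stein to Weinstein and Back*, Thm 13.1): *let $W$ be a cobordism of dimension $2d>4$ with a Morse function $\Theta$, regular and constant on $\partial_\pm W$, without critical points of index $>d$. Let $\tau$ be a nondegenerate $2$-form on $W$ and $Y$ a vector field near $\partial_-W$ such that $(\tau,Y,\Theta)$ is Weinstein near $\partial_-W$. Then there is a Weinstein structure $(\omega_W,X_W,\Theta)$ on $W$ with $(\omega_W,X_W)=(\tau,Y)$ near $\partial_-W$ and $\omega_W$ homotopic to $\tau$ through nondegenerate forms rel a neighborhood of $\partial_-W$.* Apply it with $d=n+1\ge3$, $\partial_-W=M_0$ and $Y=X$. The result extends $(d\lambda,X)$ near $M_0$ and induces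 the given orientation, and $X_W$ points outward along $M$.

**Step 7: gluing.** $Z=V\cup_{M_0}W$ carries a symplectic form $\omega_Z$ and a global Liouville field $X_Z$: near $M_0$ both sides are the model $\{|P|<1+\epsilon\}/\Gamma$. Put $\lambda_Z=\iota_{X_Z}\omega_Z$, so $\omega_Z=d\lambda_Z$ is exact. The orientation by $\omega_Z^{n+1}$ agrees with that of $V$ and of $W$, so $\partial Z=M$ as oriented manifolds. Since $X_Z$ is outward along $M$ and $\iota_{X_Z}\omega_Z^{n+1}=(n+1)\lambda_Z\wedge(d\lambda_Z)^n$, $\lambda_Z|_M$ is a positive contact form. So $Z$ is an exact filling of $M$. $\square$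

## 10. $\tilde\Omega^{fr}_{2n+1}(B\mathbb Z_K)$ when the primes dividing $K$ are large

**Lemma 6.** (1) Evaluation of $\iota\,\delta(\iota)^n$ is an isomorphism $H_{2n+1}(B\mathbb Z_K;\mathbb Z)\to\mathbb Z_K$.

(2) If all prime factors of $K$ are $>n+1$, then $\tilde\Omega^{fr}_{2n+1}(B\mathbb Z_K)\to H_{2n+1}(B\mathbb Z_K;\mathbb Z)$, $[Y,\varphi,f]\mapsto f_*[Y]$, is injective, and $\nu$ generates $\tilde\Omega^{fr}_{2n+1}(B\mathbb Z_K)$.

*Proof.* (1) $B\mathbb Z_K$ is obtained from $S^{2n+1}/\mathbb Z_K$ by attaching cells of dimension $\ge2n+2$. So the fundamental class of $S^{2n+1}/\mathbb Z_K$ generates $H_{2n+1}(B\mathbb Z_K;\mathbb Z)\cong\mathbb Z_K$. By Lemma 3 for $\mathbb{CP}^n$ with the generator class and $k=K$, the evaluation is a unit on this generator.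

(2) The Atiyah–Hirzebruch terms of total degree $2n+1$ are $\tilde H_{2n+1-j}(B\mathbb Z_K;\pi^s_j)$ with $0\le j\le2n$. By Serre, $\pi^s_j$ has no $\ell$-torsion for $0<j<2\ell-3$. If $\ell$ is a prime with $\ell>n+1$, then $2\ell-3\ge2n+1$. So for $0<j\le2n$ the finite group $\pi_j^s$ has order prime to $K$, and the term vanishes. Only $j=0$ remains, so the edge map to $H_{2n+1}(B\mathbb Z_K;\mathbb Z)$ is injective. Under it $\nu\mapsto(f_0)_*[N_+]$, on which $\iota\,\delta(\iota)^n$ takes the value $d_N$, a unit by Lemma 4. (The hypothesis $\gcd(K,n!)=1$ holds.) By (1), $\nu$ maps to a generator of the target, and by injectivity $\nu$ generates. $\square$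

## 11. $S^2\times S^2$: proof of Theorem 1

Here $n=2$; $[\omega]=(a,b)$ is primitive, so $q=1$ and $K=k$; and $\gcd(k,6)=1$ means that all prime factors of $k$ are $>3=n+1$. We check the hypotheses of Proposition 5.

By Lemma 3, $\pi_1(M_k)=\mathbb Z_k$, and the universal cover is $1$-connected, as needed. $TM_k\cong\mathrm{pr}^*T(S^2\times S^2)\oplus\mathbb R$ is stably trivial, since $TS^2\oplus\mathbb R$ is trivial. Choose a stable framing $\varphi$ compatible with the orientation of $M_k$ and $f\colon M_k\to B\mathbb Z_k$ an isomorphism on $\pi_1$. Since $\pi_5^s=0$, the stem component of $[M_k,\varphi,f]$ is zero, so $[M_k,\varphi,f]\in\tilde\Omega_5^{fr}(B\mathbb Z_k)$. This group is generated by $\nu$ (Lemma 6(2)). So $[M_k,\varphi,f]=m\nu$ for some $m$, and Proposition 5 gives a positive exactly fillable contact structure on $M_k$. $\blacksquare$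

For $a=b=1$, $k=5$ we have $\int\omega^2=2<5$, so the statement of Section 3 is false.

## 12. Simply connected four-manifolds: proof of Theorem 2(a)

**Reframing.** We record how to change stem components. If $(M,\varphi)$ is stably framed of dimension $2n+1$ and $g\in\pi_{2n+1}(SO)$, changing $\varphi$ on a disc by $g$ is a framed connected sum with a reframed sphere. It changes $[M,\varphi,f]$ by $\pm J(g)\in\pi^s_{2n+1}$ and leaves the reduced component unchanged. So the stem component can be made zero as soon as it lies in $\operatorname{im}J$.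

Now let $n=2$ and $\Sigma$ as in (a). By Lemma 3, $\pi_1(M_k)=\mathbb Z_K$; the universal cover is $1$-connected. Only stable parallelizability needs an argument.

**Step 1: $w_2(M_k)=0$.** By the mod $2$ Gysin sequence the kernel of $\mathrm{pr}^*$ on $H^2(\Sigma;\mathbb Z_2)$ is $\{0,k[\omega]\bmod2\}$, and $k$ is odd. So $w_2(M_k)=\mathrm{pr}^*w_2(\Sigma)=0$ by the hypothesis on $w_2(\Sigma)$.

**Step 2: $\frac{p_1}2=0$.** As $\pi_3(BSO)=0$, the next obstruction is $\frac{p_1}2\in H^4(M_k;\mathbb Z)$. By Gysin with $H^3(\Sigma)=0$, $H^4(M_k)=H^4(\Sigma)/(kq\,\eta\cup H^2(\Sigma))$. By unimodularity $\eta\cup H^2(\Sigma)=H^4(\Sigma)$, because $\eta$ is primitive. So $H^4(M_k)\cong\mathbb Z_K$, of odd order, and it suffices that $p_1(M_k)=\mathrm{pr}^*p_1(\Sigma)=0$. This holds because $p_1(\Sigma)=3\operatorname{sign}(\Sigma)\equiv0$ mod $K$.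

**Step 3: conclusion.** There are no further obstructions in dimension $5$, since $\pi_5(BSO)=0$. So $M_k$ is stably parallelizable. All prime factors of $K$ are $>3$ and $\pi_5^s=0$, so the conclusion follows as in Section 11 from Lemma 6(2) and Proposition 5. $\square$

## 13. Hypersurfaces in $\mathbb{CP}^4$: proof of Theorem 2(b)

Here $n=3$, $K=p\ge5$, so $p>n+1$ and $\gcd(p,3!)=1$. For $d=4$, $p=11$ indeed $16-5=11$ and $4<11$.

**Step 1: homotopy groups.** By the Lefschetz theorem $\Sigma\to\mathbb{CP}^4$ is $3$-connected. So $\Sigma$ is simply connected, $\pi_2(\Sigma)=\mathbb Z$, and the hyperplane class generates $H^2(\Sigma)=\mathbb Z$; in particular it is primitive. By Lemma 3, $\pi_1(M_p)=\mathbb Z_p$. Moreover $\pi_2(M_p)=\ker(\pi_2(\Sigma)=\mathbb Z\xrightarrow{\pm p}\mathbb Z)=0$. So the universal cover is $2$-connected, that is, $(n-1)$-connected.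

**Step 2: the tangent bundle comes from $B\mathbb Z_p$.** Let $f\colon M_p\to B\mathbb Z_p$ be an isomorphism on $\pi_1$. By the proof of Lemma 3, $f^*\colon H^2(B\mathbb Z_p)\to H^2(M_p)=H^2(\Sigma)/p=\mathbb Z_p$ is an isomorphism: $f^*\delta(\iota)=\delta(u)$ is a unit multiple of the pullback of the hyperplane class. So $\mathrm{pr}^*\mathcal O(1)=f^*\chi$ for a character line bundle $\chi$. From $T\Sigma\oplus\mathbb C\oplus\mathcal O(d)\cong5\,\mathcal O(1)$ and $TM_p=\mathrm{pr}^*T\Sigma\oplus\mathbb R$, $TM_p$ is stably $f^*(5\chi-\chi^d)_{\mathbb R}$. As $\dim M_p=7$, $f$ may be taken into the $7$-skeleton $S^7/\mathbb Z_p$.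

**Step 3: it is stably trivial.** Since $\pi_i(BSO)=0$ for $i=3,5,6,7$, the obstructions to stable triviality of $(5\chi-\chi^d)_{\mathbb R}$ over $S^7/\mathbb Z_p$ lie in $H^2(\,\cdot\,;\mathbb Z_2)=0$ and $H^4(\,\cdot\,;\mathbb Z)=\mathbb Z_p$. The latter is $\frac{p_1}2$. With $x=c_1(\chi)$, $p_1=(5-d^2)x^2=0$, because $d^2\equiv5$ mod $p$. (There is no $2$-torsion, so $p_1$ is additive.) As $p$ is odd, $\frac{p_1}2=0$. So $M_p$ is stably parallelizable.

**Step 4: conclusion.** Choose a stable framing $\varphi$ compatible with the orientation. Since $\pi_7^s=\mathbb Z_{240}=\operatorname{im}J$, after reframing $[M_p,\varphi,f]$ is reduced, hence a multiple of $\nu$ by Lemma 6(2). Apply Proposition 5. $\square$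

## 14. Lens spaces $S^{2p-1}/\mathbb Z_p$: proof of Theorem 2(c)

Here $n=p-1$ and $K=p$. The condition $\gcd(p,(p-1)!)=1$ of Lemma 4 and Proposition 5 holds, but $p>n+1$ fails, so Lemma 6(2) is not available: the Atiyah–Hirzebruch spectral sequence has one extra term, and we need $K$-theory to see that the group is still generated by $\nu$. Let $\mathcal L=S^{2p-1}/\mathbb Z_p$; its universal cover $S^{2p-1}$ is $(n-1)$-connected. Let $H=S^{2p-1}\times_{\mathbb Z_p}\mathbb C$ be the canonical flat line bundle; then $T\mathcal L\oplus\mathbb R\cong(pH)_{\mathbb R}$. Take $f\colon\mathcal L\to B\mathbb Z_p$ to be the inclusion of the $(2p-1)$-skeleton.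

**Step 1: a stable framing compatible with the complex structure of $pH$.** Put $\sigma=H-1\in K^0(\mathcal L)$. Then $\sigma^p=0$, since $H$ is pulled back from $\mathbb{CP}^{p-1}$, and $(1+\sigma)^p=1$, since $H^p$ is trivial. As $p\mid\binom pj$ for $0<j<p$, expanding gives $p\sigma\cdot(1+\text{nilpotent})=-\sigma^p=0$, so $p\sigma=0$. Hence $pH$ is stably trivial *as a complex bundle*. A complex trivialization gives a stable framing $\varphi$ of $\mathcal L$ whose induced stable complex structure is the one coming from $pH$.

**Step 2: $\tilde\Omega^{fr}_{2p-1}(B\mathbb Z_p)$ is a $p$-group of order at most $p^2$.** For $0<j\le2p-1$ the $p$-torsion of $\pi_j^s$ is $\mathbb Z_p$ for $j=2p-3$ and zero otherwise (the next $p$-torsion is in degree $4p-5>2p-1$). So the nonzero Atiyah–Hirzebruch terms are $H_{2p-1}(B\mathbb Z_p;\mathbb Z)=\mathbb Z_p$ and $H_2(B\mathbb Z_p;\mathbb Z_p)=\mathbb Z_p$.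

**Step 3: the element $\rho=[\mathcal L,\varphi,f]-[\mathcal L,\varphi,\mathrm{ct}]$ satisfies $p\rho\ne0$.** Let $X=S^{2p+1}/\mathbb Z_p$, the $(2p+1)$-skeleton of $B\mathbb Z_p$; bordism of $X$ and of $B\mathbb Z_p$ agree in degree $2p-1$. Write $H$ and $\sigma=H-1$ also over $X$. $X$ is a stably complex manifold via $TX\oplus\mathbb R\cong((p+1)H)_{\mathbb R}$. The submanifold $\mathcal L\subset X$ is the transverse zero set of the section of $H$ given by the last coordinate, so its normal bundle is $H$, compatibly with the stable complex structures. Consider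
$$\Omega^{fr}_{2p-1}(B\mathbb Z_p)\to\Omega^U_{2p-1}(X)\to K_{2p-1}(X)\cong K^2(X)\cong K^0(X),\qquad[Y,h]\mapsto h_!(1),$$
where $h_!$ is the $K$-theory Gysin map of a map of stably complex manifolds; $h_!(1)$ depends only on the stably complex bordism class and is additive.

The class $[\mathcal L,\varphi,\mathrm{ct}]$ goes to $0$, since $\Omega^U_{2p-1}(\mathrm{pt})=0$. By Step 1 and the compatibility above, $[\mathcal L,\varphi,f]$ goes to the $K$-theoretic Euler class of $H$ over $X$, namely $1-\bar H=\bar H(H-1)$, a unit times $\sigma$ (other conventions change it by a unit). So $p\rho$ goes to a unit times $p\sigma$, and it remains to see that $p\sigma\ne0$ in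
$$K^0(X)=\mathbb Z[\sigma]/\big((1+\sigma)^p-1,\ \sigma^{p+1}\big)\qquad\text{(Atiyah)}.$$
This formula is the Gysin sequence of $X$ as the circle bundle of $H^{p}$ over $\mathbb{CP}^p$, with $K^0(\mathbb{CP}^p)=\mathbb Z[\sigma]/\sigma^{p+1}$ and $K^1(\mathbb{CP}^p)=0$. If $p\sigma=0$, then for some $a(\sigma)=a_0+a_1\sigma+\cdots\in\mathbb Z[\sigma]$
$$p\sigma\equiv a(\sigma)\Big(p\sigma+\binom p2\sigma^2+\dots+\sigma^p\Big)\bmod\sigma^{p+1}.$$
The coefficient of $\sigma$ gives $a_0=1$. In the coefficient of $\sigma^p$ all terms other than $a_0$ are divisible by $p$, so $0\equiv a_0$ mod $p$: a contradiction. So $p\rho\ne0$.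

**Step 4: $\nu$ generates.** By Steps 2 and 3 the group is cyclic of order $p^2$, generated by $\rho$. It maps onto $H_{2p-1}(B\mathbb Z_p;\mathbb Z)=\mathbb Z_p$, since $\rho\mapsto f_*[\mathcal L]$, a generator; the kernel is the multiples of $p$. By Lemmas 4 and 6(1), $\nu$ has nonzero image. So $\nu$ is a generator of $\tilde\Omega^{fr}_{2p-1}(B\mathbb Z_p)$.

**Step 5: the stem component lies in $\operatorname{im}J$.** Let $\kappa=[\mathcal L,\varphi]\in\pi^s_{2p-1}$. This finite group has no $p$-torsion. Consider the transfer $\Omega^{fr}_*(B\mathbb Z_p)\to\pi_*^s$, which sends $[Y,\varphi',h]$ to the $p$-fold cover of $Y$ induced by $h$ with the lifted framing. It sends $[\mathcal L,\varphi,\mathrm{ct}]$ to $p\kappa$ and $[\mathcal L,\varphi,f]$ to $[S^{2p-1},\tilde\varphi]$, which lies in $\operatorname{im}J$, as does every stably framed sphere. Apply it to $p^2\rho=0$: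
$$p^3\kappa=p^2[S^{2p-1},\tilde\varphi]\in\operatorname{im}J.$$
The order of $\kappa$ is prime to $p$, so $\kappa$ is a multiple of $p^3\kappa$, and $\kappa\in\operatorname{im}J$.

**Step 6: conclusion.** After reframing, $\kappa=0$ and the reduced component is unchanged. So $[\mathcal L,\varphi,f]\in\tilde\Omega^{fr}_{2p-1}(B\mathbb Z_p)=\langle\nu\rangle$. Reversing the orientation of $\mathcal L$ (with the framing of Section 2) replaces this class by its negative, which is again a multiple of $\nu$. So the conclusion holds for the Boothby–Wang orientation, whichever it is. Proposition 5 gives a positive exactly fillable contact structure on $M_p=S^{2p-1}/\mathbb Z_p$. $\blacksquare$
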